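\title{Analytic sets and sublattices of the lattice of local clones}

\begin{abstract}
The local clones on a countably infinite set $X$ form a complete lattice $\mathrm{Cl}_{\mathrm{loc}}(X)$. We show that a lattice with a complete join-embedding into an algebraic lattice with countably many compact elements need not have a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$. A counterexample is the lattice of relatively closed subsets of any non-analytic subset of the Cantor space. More precisely, the lattice of closed subsets of a metrizable space $I$ embeds into $\mathrm{Cl}_{\mathrm{loc}}(X)$ if and only if $I$ is analytic, and the obstruction involves binary meets only. An embedding that preserves all nonempty joins and meets exists if $I$ is Polish, and does not exist if $I$ is a coanalytic subset of a Polish space and is not Polish.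
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $X$ is a countably infinite set, and we work in ZFC. For $n\ge 1$ let $\mathcal O^{(n)}=X^{X^n}$ be the set of $n$-ary operations on $X$, and let $\mathcal O=\bigcup_{n\ge 1}\mathcal O^{(n)}$. A \emph{clone} is a set $\mathcal C\subseteq\mathcal O$ that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ ($1\le k\le n$) and is closed under composition: if $f\in\mathcal C$ is $n$-ary and $g_1,\dots,g_n\in\mathcal C$ are $m$-ary, then $f(g_1,\dots,g_n)\in\mathcal C$. The term operations of an algebra with universe $X$ are the typical example. A clone $\mathcal C$ is \emph{local} if membership in it can be tested on finite sets: an $n$-ary $f$ belongs to $\mathcal C$ whenever for every finite $A\subseteq X^n$ some $n$-ary $g\in\mathcal C$ agrees with $f$ on $A$. An intersection of local clones is a local clone, so the local clones, ordered by inclusion, form a complete lattice $\mathrm{Cl}_{\mathrm{loc}}(X)$ in which meets are intersections. We ask which lattices occur inside it.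

An element $c$ of a complete lattice is \emph{compact} if $c\le\bigvee S$ implies $c\le\bigvee S_0$ for some finite $S_0\subseteq S$, and a complete lattice is \emph{algebraic} if every element is a join of compact elements. An element of an algebraic lattice is determined by the set of compact elements below it. So if there are only countably many compact elements, the lattice is described by countably many finite pieces of information and has at most $2^{\aleph_0}$ elements. The basic example is $\mathcal P(\omega)$: every finite set is compact, and every set is the union of its singletons, so that no infinite set is compact.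

A \emph{lattice embedding} is an injective map that preserves binary joins and binary meets; it need not preserve least or greatest elements. A \emph{complete join-embedding} of a lattice $L$, not necessarily complete, into a complete lattice $M$ is an injective map $\varphi\colon L\to M$ such that $\varphi(\bigvee S)=\bigvee_{s\in S}\varphi(s)$ whenever $S\subseteq L$ has a join in $L$. \emph{Nonempty} joins and meets are joins and meets of arbitrary nonempty families. Two facts are known; we use them for orientation only.
\begin{itemize}
\item[(F1)] Every algebraic lattice with at most countably many compact elements is a complete sublattice of $\mathrm{Cl}_{\mathrm{loc}}(X)$.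
\item[(F2)] The lattice $M_{2^{\aleph_0}}$, an antichain of size $2^{\aleph_0}$ together with a least and a greatest element, has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$, although it does not embed into any algebraic lattice with countably many compact elements.
\end{itemize}
Let $\mathcal K$ be the class of lattices that have a complete join-embedding into an algebraic lattice with countably many compact elements. The following problem was posed in \cite{Pinsker}.
\begin{quote}
\textbf{Problem.} Does every lattice in $\mathcal K$ have a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$?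
\end{quote}

One would guess that it does. The lattices in (F1) belong to $\mathcal K$ by way of the identity map. So does $M_{2^{\aleph_0}}$ (Example~\ref{ex:M}), hence a positive answer would explain (F1) and (F2) at once, as far as lattice embeddings are concerned. The lattice $\mathrm{Cl}_{\mathrm{loc}}(X)$ itself belongs to $\mathcal K$ (Proposition~\ref{prop:pieces}), hence a positive answer would say that it is a member of $\mathcal K$ containing a copy of every member. Size is no obstacle, since members of $\mathcal K$ have at most $2^{\aleph_0}$ elements and $\mathrm{Cl}_{\mathrm{loc}}(X)$ contains a copy of $\mathcal P(\omega)$ by (F1). But membership in $\mathcal K$ says nothing about meets, while meets in $\mathrm{Cl}_{\mathrm{loc}}(X)$ are intersections of closed subsets of a Polish space. This is where the guess fails.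

For a metrizable space $I$ let $\mathcal F(I)$ be the set of closed subsets of $I$, ordered by inclusion. It is a complete lattice: the meet of a nonempty family is its intersection, and the join of a family is the closure of its union. Binary joins are unions, so $\mathcal F(I)$ is distributive. A space is \emph{Polish} if it is separable and completely metrizable. A metrizable space is \emph{analytic} if it is empty or a continuous image of a Polish space, and a subset $I$ of a Polish space $P$ is \emph{coanalytic} if $P\setminus I$ is analytic. The Cantor space $2^\omega$ has subsets that are not analytic (Lemma~\ref{lem:count}), so the first theorem answers the Problem in the negative.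

\begin{theorem}\label{thm:A}
Let $I\subseteq 2^\omega$ be non-analytic. The complete distributive lattice $\mathcal F(I)$ has a complete join-embedding into $\mathcal P(\omega)$, an algebraic lattice with countably many compact elements, but it has no lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$. There is not even an injective map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves binary meets.
\end{theorem}

For lattices of closed sets, analyticity is the exact dividing line. To state this we isolate the part of meet-preservation that the proof uses. A map $\varphi$ from $\mathcal F(I)$ into a family of sets is \emph{separating} if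
\begin{itemize}
\item[(S1)] $A\subseteq B$ implies $\varphi(A)\subseteq\varphi(B)$,
\item[(S2)] $\varphi(\{x\})\not\subseteq\varphi(\emptyset)$ for all $x\in I$,
\item[(S3)] $A\cap B=\emptyset$ implies $\varphi(A)\cap\varphi(B)=\varphi(\emptyset)$.
\end{itemize}

\begin{theorem}\label{thm:B}
For a metrizable space $I$ the following are equivalent.
\begin{itemize}
\item[\textup{(a)}] $I$ is analytic.
\item[\textup{(b)}] $\mathcal F(I)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$.
\item[\textup{(c)}] There is an injective map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves binary joins and all nonempty meets.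
\item[\textup{(d)}] There is an injective map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves binary meets.
\item[\textup{(e)}] There is a separating map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$.
\end{itemize}
\end{theorem}

Condition (c) asks for infinite meets but only for finite joins. Asking for both is a stronger demand on $I$.

\begin{theorem}\label{thm:C}
If $I$ is Polish, there is an injective map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves all nonempty joins and meets. If $I$ is a coanalytic (for instance Borel) subset of a Polish space and $I$ is not Polish, there is no such map. For example, $\mathcal F(\mathbb Q)$ is isomorphic to a sublattice of $\mathrm{Cl}_{\mathrm{loc}}(X)$, but it has no embedding that preserves all nonempty joins and meets.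
\end{theorem}

Section~\ref{sec:prelim} collects the topological background. Theorem~\ref{thm:A} needs only Sections~\ref{sec:joins} and~\ref{sec:meets}. Section~\ref{sec:baire} builds clones from closed subsets of the Baire space and proves Theorem~\ref{thm:B}, and Section~\ref{sec:complete} proves Theorem~\ref{thm:C}.

\section{Polish spaces and the space of operations}\label{sec:prelim}

We use these textbook facts: countable discrete spaces are Polish; countable products and countable disjoint sums of Polish spaces are Polish; closed subsets and $G_\delta$ subsets, in particular open subsets, of a Polish space are Polish; Borel subsets of a Polish space are analytic and coanalytic.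

The \emph{Baire space} $\omega^\omega$ is the product of countably many copies of the discrete space $\omega$, and $2^\omega$ is a closed subspace of it. Let $\omega^{<\omega}$ be the set of finite strings over $\omega$, with empty string $\langle\rangle$. For $z\in\omega^\omega$ let $z{\upharpoonright}n$ be its initial segment of length $n$. The sets $[s]=\{z: z{\upharpoonright}|s|=s\}$, $s\in\omega^{<\omega}$, are clopen and form a base.

\begin{lemma}[{\cite[Exercise~7.14]{Kechris}}]\label{lem:open}
Every nonempty Polish space $P$ is the image of $\omega^\omega$ under a continuous open map. Hence a nonempty metrizable space is analytic if and only if it is a continuous image of $\omega^\omega$.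
\end{lemma}

\begin{proof}
Fix a complete metric on $P$. We choose nonempty open sets $U_s$, $s\in\omega^{<\omega}$, with $U_{\langle\rangle}=P$ and
\[
U_s=\bigcup_{i\in\omega}U_{s^\frown i},\qquad \overline{U_{s^\frown i}}\subseteq U_s,\qquad \operatorname{diam}U_{s^\frown i}\le 2^{-|s|}.
\]
Given $U_s$, every point of it is the center of an open ball of radius at most $2^{-|s|-1}$ whose closure lies in $U_s$; countably many of these balls cover $U_s$ because $P$ has a countable base, and we list them, with repetitions if necessary, as the sets $U_{s^\frown i}$. For $z\in\omega^\omega$ the nonempty closed sets $\overline{U_{z\upharpoonright n}}$ decrease and their diameters tend to $0$, so they intersect in a single point $\pi(z)$, and $\pi(z)\in\overline{U_{z\upharpoonright (n+1)}}\subseteq U_{z\upharpoonright n}$ for all $n$. Thus $\pi([s])\subseteq U_s$, which gives continuity. Conversely, for $x\in U_s$ choose $i_0,i_1,\dots$ successively with $x\in U_{s^\frown i_0}$, $x\in U_{s^\frown i_0{}^\frown i_1}$, and so on; this produces $z\in[s]$ with $\pi(z)=x$. So $\pi([s])=U_s$ for all $s$, and $\pi$ is open and onto.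
\end{proof}

\begin{lemma}\label{lem:count}
If $J$ is a separable space, there are at most $2^{\aleph_0}$ continuous maps $J\to 2^\omega$. At most $2^{\aleph_0}$ subsets of $2^\omega$ are analytic, and $2^{2^{\aleph_0}}$ are not.
\end{lemma}

\begin{proof}
A continuous map into $2^\omega$ is determined by its values on a countable dense set, and $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$. By Lemma~\ref{lem:open}, a nonempty analytic subset of $2^\omega$ is the image of a continuous map $\omega^\omega\to 2^\omega$. Finally, $2^\omega$ has $2^{2^{\aleph_0}}>2^{\aleph_0}$ subsets.
\end{proof}

Give $X$ the discrete topology, each $\mathcal O^{(n)}=X^{X^n}$ the product topology (pointwise convergence), and $\mathcal O$ the topology of the disjoint sum of the spaces $\mathcal O^{(n)}$. A basic neighborhood of an $n$-ary $f$ consists of the $n$-ary operations that agree with $f$ on a given finite subset of $X^n$.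

\begin{lemma}\label{lem:O}
\begin{itemize}
\item[\textup{(i)}] $\mathcal O$ is Polish, and the local clones are exactly the clones that are closed in $\mathcal O$.
\item[\textup{(ii)}] The closure of a clone is a clone. Hence the join of a family of local clones is the closure of the clone generated by its union.
\item[\textup{(iii)}] If a nonempty family of local clones is directed under inclusion, its join is the closure of its union.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $X$ is countable, $\mathcal O$ is a countable sum of countable products of countable discrete spaces. The definition of locality says that $\mathcal C$ contains every $f$ all of whose basic neighborhoods meet $\mathcal C$.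

(ii) Let $f$ ($n$-ary) and $g_1,\dots,g_n$ ($m$-ary) lie in $\overline{\mathcal C}$, and let $B\subseteq X^m$ be finite. Choose $g_i'\in\mathcal C$ agreeing with $g_i$ on $B$, and $f'\in\mathcal C$ agreeing with $f$ on the finite set $\{(g_1(b),\dots,g_n(b)):b\in B\}$. Then $f'(g_1',\dots,g_n')\in\mathcal C$ agrees with $f(g_1,\dots,g_n)$ on $B$.

(iii) A composition involves finitely many operations, and these lie in a common member of the family. So the union is already a clone, and (ii) applies.
\end{proof}

\section{Joins survive the passage to finite pieces}\label{sec:joins}

A closed set is determined by the basic open sets that it meets, and taking a closure does not change which open sets are met. This one observation places lattices of closed sets in $\mathcal K$.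

\begin{lemma}\label{lem:psi}
If $I$ is separable and metrizable, then $\mathcal F(I)$ has a complete join-embedding into $\mathcal P(\omega)$.
\end{lemma}

\begin{proof}
List a countable base of $I$ as $(U_n)_{n\in\omega}$, with repetitions if necessary, and put $\psi(A)=\{n: U_n\cap A\ne\emptyset\}$. If $A\neq B$ are closed, say $x\in A\setminus B$, then some $U_n$ contains $x$ and misses $B$, so $n\in\psi(A)\setminus\psi(B)$. An open set meets $\overline{\bigcup_sA_s}$ if and only if it meets some $A_s$, so $\psi(\bigvee_sA_s)=\bigcup_s\psi(A_s)$. For the empty family this reads $\psi(\emptyset)=\emptyset$.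
\end{proof}

The rest of this section justifies the two claims about $\mathcal K$ made in Section~\ref{sec:intro}; it is not used later.

\begin{example}\label{ex:M}
The open subsets of $2^\omega$ form a complete lattice in which joins are unions. Its compact elements are the finite unions of basic clopen sets, so it is algebraic with countably many compact elements. Index the atoms of $M_{2^{\aleph_0}}$ as $a_x$, $x\in 2^\omega$, and map $0\mapsto\emptyset$, $a_x\mapsto 2^\omega\setminus\{x\}$, $1\mapsto 2^\omega$. Two distinct sets $2^\omega\setminus\{x\}$ cover $2^\omega$, so all joins are preserved and $M_{2^{\aleph_0}}\in\mathcal K$. Meets of atoms are not preserved.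
\end{example}

\begin{proposition}\label{prop:pieces}
$\mathrm{Cl}_{\mathrm{loc}}(X)$ belongs to $\mathcal K$.
\end{proposition}

\begin{proof}
A \emph{piece} is a map $p\colon A\to X$ with $A$ a nonempty finite subset of some $X^n$; there are countably many pieces. Call a set $D$ of pieces \emph{stable} if it contains all pieces that are restrictions of projections, and if for $p\colon A\to X$ with $A\subseteq X^n$ and $q_1,\dots,q_n\colon B\to X$ in $D$ such that $(q_1(b),\dots,q_n(b))\in A$ for all $b\in B$, the piece $b\mapsto p(q_1(b),\dots,q_n(b))$ is in $D$. Intersections and directed unions of stable sets are stable. So the stable sets form a complete lattice in which the join of a family is the directed union of the joins of its finite subfamilies. It follows that finitely generated stable sets are compact. Every stable set is the directed union of its finitely generated stable subsets, so the lattice is algebraic and a compact element is finitely generated; there are countably many of those.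

For a local clone $\mathcal C$ let $\sigma(\mathcal C)$ be the set of pieces that are restrictions of members of $\mathcal C$. It is stable, $\sigma$ is order-preserving, and $\sigma$ is injective by the definition of locality. Let $D$ be a stable set containing $\sigma(\mathcal C_i)$ for all members $\mathcal C_i$ of a family. The operations all of whose restrictions to nonempty finite sets lie in $D$ form a clone, because the restriction of $f(g_1,\dots,g_n)$ to $B$ is composed from the restrictions of the $g_j$ to $B$ and the restriction of $f$ to $\{(g_1(b),\dots,g_n(b)):b\in B\}$. This clone is local and contains every $\mathcal C_i$, hence $\bigvee_i\mathcal C_i$. So $\sigma(\bigvee_i\mathcal C_i)\subseteq D$, and $\sigma(\bigvee_i\mathcal C_i)=\bigvee_i\sigma(\mathcal C_i)$.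
\end{proof}

\section{Meets force analyticity}\label{sec:meets}

By Lemma~\ref{lem:O}(i), a map into $\mathrm{Cl}_{\mathrm{loc}}(X)$ is a map into $\mathcal F(\mathcal O)$, and binary meets are intersections in both lattices. We therefore forget the clone structure and study separating maps $\mathcal F(I)\to\mathcal F(P)$ for a Polish space $P$. The idea is visible as soon as $I$ contains a sequence without a limit.

\begin{example}\label{ex:seq}
Let $x_n=0^n1000\dots\in 2^\omega$ and $I=\{x_n:n\in\omega\}$. The space $I$ is discrete, so $\mathcal F(I)=\mathcal P(I)$, and $x_n\to p=000\dots\notin I$. Put $I_0=\{x_{2j}:j\in\omega\}$ and $I_1=\{x_{2j+1}:j\in\omega\}$.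

The first map to try is $\varphi_1(A)=\overline A$, the closure in $2^\omega$. It is injective and preserves all joins, but $\varphi_1(I_0)\cap\varphi_1(I_1)=\{p\}\neq\varphi_1(\emptyset)$, so (S3) fails. There are two repairs. One can put the limit into the bottom element: $\varphi_2(A)=A\cup\{p\}$ is closed in $2^\omega$, and $\varphi_2$ is separating with $\varphi_2(\emptyset)=\{p\}$. Or one can change the space so that the limit disappears: $\varphi_3(A)=\{z\in\omega^\omega: x_{z(0)}\in A\}$ is clopen in $\omega^\omega$, and $\varphi_3$ is separating with $\varphi_3(\emptyset)=\emptyset$.

Now let $\varphi\colon\mathcal F(I)\to\mathcal F(P)$ be any separating map, let $Z=\varphi(\emptyset)$, and pick $f_n\in\varphi(\{x_n\})\setminus Z$. The $f_n$ are distinct, since $\varphi(\{x_n\})\cap\varphi(\{x_m\})=Z$ for $n\ne m$. Suppose $f_{n_j}\to y$ with $n_0<n_1<\cdots$. The sets $A=\{x_{n_{2j}}:j\in\omega\}$ and $B=\{x_{n_{2j+1}}:j\in\omega\}$ are disjoint, and $y$ lies in the closed sets $\varphi(A)$ and $\varphi(B)$, so $y\in Z$. Thus $Y=\{f_n:n\in\omega\}$ is a closed discrete subset of the Polish space $P\setminus Z$, and $f_n\mapsto x_n$ is a continuous map from the Polish space $Y$ onto $I$.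
\end{example}

For general $I$ we again choose $f_r\in\varphi(\{r\})\setminus Z$ for $r\in I$ and consider the inverse map $f_r\mapsto r$. The difficulty is that the points $f_r$ are chosen arbitrarily, so the set of all $f_r$ has no reason to be Polish. Its closure is Polish but may contain points of $Z$, about which (S3) says nothing; for $\varphi_2$ the closure contains $p$, and $f_n\mapsto x_n$ does not extend continuously to $p$ as a map into $I$. So the right domain is the closure with $Z$ removed, and the task is to extend $f_r\mapsto r$ continuously to it.

\begin{proposition}\label{prop:analytic}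
Let $I$ be metrizable, $P$ Polish, and $\varphi\colon\mathcal F(I)\to\mathcal F(P)$ separating. Then $I$ is analytic.
\end{proposition}

\begin{proof}
Assume $I\ne\emptyset$, fix compatible metrics on $I$ and $P$, both written $d$, and let $Z=\varphi(\emptyset)$. By (S2), choose $f_r\in\varphi(\{r\})\setminus Z$ for each $r\in I$. For $A\in\mathcal F(I)$ let $H(A)$ be the closure of $\{f_r:r\in A\}$ in $P$. By (S1), $f_r\in\varphi(A)$ for $r\in A$, and $\varphi(A)$ is closed, so $H(A)\subseteq\varphi(A)$. With (S3) we get
\begin{equation}\label{eq:disj}
A,B\in\mathcal F(I),\quad A\cap B=\emptyset\quad\Longrightarrow\quad H(A)\cap H(B)\subseteq Z.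
\end{equation}
Let $Y=H(I)\setminus Z$. It is an open subset of the closed subspace $H(I)$ of $P$, hence Polish, and it contains every $f_r$. Say that a sequence $(r_i)$ in $I$ \emph{approaches} $y\in Y$ if $f_{r_i}\to y$. Every $y\in Y$ is approached by some sequence, because $y\in H(I)$, and a subsequence of a sequence approaching $y$ approaches $y$.

\smallskip
\emph{Claim 1. A sequence $(r_i)$ approaching $y\in Y$ has a subsequence that converges in $I$.} Suppose not. Then no value occurs infinitely often, so after passing to a subsequence the terms are pairwise distinct, and still no subsequence converges. Let $A=\{r_{2j}:j\in\omega\}$ and $B=\{r_{2j+1}:j\in\omega\}$. These sets are disjoint. They are closed in $I$: every ball around a point $x\in\overline A\setminus A$ would contain infinitely many points of $A$, giving a subsequence that converges to $x$, and the same holds for $B$. Since $f_{r_{2j}}\to y$ and $f_{r_{2j+1}}\to y$, we have $y\in H(A)\cap H(B)\subseteq Z$ by \eqref{eq:disj}, contrary to $y\in Y$.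

\smallskip
\emph{Claim 2. If $(r_i)$ and $(r_i')$ approach $y\in Y$, $r_i\to x$ and $r_i'\to x'$ in $I$, then $x=x'$.} Otherwise let $N,N'$ be the closed balls of radius $d(x,x')/3$ around $x,x'$. They are disjoint, $r_i\in N$ and $r_i'\in N'$ for large $i$, so $y\in H(N)\cap H(N')\subseteq Z$, a contradiction.

\smallskip
Fix $y\in Y$. By Claim~1 some sequence approaching $y$ converges in $I$, and by Claim~2 the limit $g(y)$ does not depend on the sequence. In fact \emph{every} sequence $(r_i)$ approaching $y$ converges to $g(y)$: otherwise some subsequence stays at distance at least $\varepsilon>0$ from $g(y)$, while by the two claims it has a further subsequence converging to $g(y)$.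

The map $g\colon Y\to I$ is onto, because the constant sequence with value $r$ approaches $f_r$, so $g(f_r)=r$. It is continuous. Let $y_n\to y$ in $Y$. For each $n\ge 1$, a late enough term $r_n$ of a sequence approaching $y_n$ satisfies $d(f_{r_n},y_n)<1/n$ and $d(r_n,g(y_n))<1/n$. The first inequalities show that $(r_n)$ approaches $y$, so $r_n\to g(y)$, and then the second ones give $g(y_n)\to g(y)$. Thus $I$ is a continuous image of the Polish space $Y$.
\end{proof}

\begin{remark}
Let $I\subseteq 2^\omega$ be non-analytic. A constant map $\mathcal F(I)\to\mathcal F(P)$ satisfies (S1) and (S3); the closure map $\mathcal F(I)\to\mathcal F(2^\omega)$ satisfies (S1) and (S2); and the identity of $\mathcal F(I)$ is separating, with $P=I$ not Polish. So none of (S2), (S3) and the assumption on $P$ can be dropped. Separability of $I$ is not assumed; it comes out as a consequence.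
\end{remark}

\begin{lemma}\label{lem:sep}
Every injective map $\varphi\colon\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves binary meets is separating.
\end{lemma}

\begin{proof}
If $A\subseteq B$, then $\varphi(A)=\varphi(A\cap B)=\varphi(A)\cap\varphi(B)\subseteq\varphi(B)$. In particular $\varphi(\emptyset)\subseteq\varphi(\{x\})$, and the two clones differ by injectivity, which gives (S2). If $A\cap B=\emptyset$, then $\varphi(A)\cap\varphi(B)=\varphi(A\cap B)=\varphi(\emptyset)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $I\subseteq 2^\omega$ is separable and metrizable, so Lemma~\ref{lem:psi} gives the complete join-embedding into $\mathcal P(\omega)$. An injective map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving binary meets, in particular a lattice embedding, would be a separating map into $\mathcal F(\mathcal O)$ by Lemmas~\ref{lem:sep} and~\ref{lem:O}(i). Then $I$ would be analytic by Proposition~\ref{prop:analytic}.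
\end{proof}

\begin{remark}
There are $2^{2^{\aleph_0}}$ pairwise non-isomorphic counterexamples. The atoms of $\mathcal F(I)$ are the singletons, so an isomorphism $\theta\colon\mathcal F(I)\to\mathcal F(J)$ induces a bijection $h\colon I\to J$ with $\theta(\{x\})=\{h(x)\}$. From $x\in A\Leftrightarrow\{x\}\subseteq A\Leftrightarrow h(x)\in\theta(A)$ we get $h(A)=\theta(A)$, so $h$ matches the closed sets of $I$ with those of $J$ and is a homeomorphism. Each subset of $2^\omega$ homeomorphic to a given $I\subseteq 2^\omega$ is the image of a continuous map $I\to 2^\omega$, so by Lemma~\ref{lem:count} the $2^{2^{\aleph_0}}$ non-analytic sets fall into homeomorphism classes of size at most $2^{\aleph_0}$. The number of classes is therefore $2^{2^{\aleph_0}}$.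
\end{remark}

\section{Closed subsets of the Baire space as local clones}\label{sec:baire}

For the converse we first place $\mathcal F(\omega^\omega)$ inside $\mathrm{Cl}_{\mathrm{loc}}(X)$ and then pull back along a map $\omega^\omega\to I$, as $\varphi_3$ did in Example~\ref{ex:seq}. It is easy to find a closed copy $\{f_z:z\in\omega^\omega\}$ of the Baire space among the unary operations. The difficulty is that a clone containing $f_z$ and $f_w$ also contains their compositions, which could spoil both joins and meets. We arrange that $f_z$ answers the question ``$d_n$'' with $z{\upharpoonright}n$ and sends every answer to a fixed point $o$. Then all compositions $f_z\circ f_w$ are the same constant.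

\begin{lemma}\label{lem:baire}
There is an injective map $F\mapsto\mathcal C_F$ from $\mathcal F(\omega^\omega)$ to $\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves all nonempty joins and meets.
\end{lemma}

\begin{proof}
Identify $X$ with the countably infinite set $\{d_n:n\in\omega\}\sqcup\omega^{<\omega}\sqcup\{o\}$. For $z\in\omega^\omega$ define $f_z\colon X\to X$ by
\[
f_z(d_n)=z{\upharpoonright}n\quad(n\in\omega),\qquad f_z(x)=o\quad(x\in\omega^{<\omega}\sqcup\{o\}).
\]
Let $c$ be the unary constant operation with value $o$. For closed $F\subseteq\omega^\omega$ put
\[
N_F=\{\mathrm{id},c\}\cup\{f_z:z\in F\},\qquad \mathcal C_F=\{u\circ\pi^n_k: n\ge 1,\ 1\le k\le n,\ u\in N_F\}.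
\]

\emph{$\mathcal C_F$ is a clone.} The values of $f_w$ lie in $\omega^{<\omega}\sqcup\{o\}$, so $f_z\circ f_w=c$. Every $u\in N_F$ fixes $o$, so $u\circ c=c=c\circ u$. Hence $N_F$ is a monoid. If $u\in N_F$ and $g_1,\dots,g_n\in\mathcal C_F$ are $m$-ary with $g_k=v\circ\pi^m_j$, $v\in N_F$, then $(u\circ\pi^n_k)(g_1,\dots,g_n)=u\circ g_k=(u\circ v)\circ\pi^m_j\in\mathcal C_F$. The projections come from $u=\mathrm{id}$.

\emph{$N_F$ is closed.} Let $u$ lie in the closure of $\{f_z:z\in F\}$. On any one or two points $u$ agrees with some $f_{z'}$, $z'\in F$. So $u$ has value $o$ on $\omega^{<\omega}\sqcup\{o\}$, each $u(d_n)$ is a string of length $n$, and $u(d_m)$ is an initial segment of $u(d_n)$ for $m\le n$. Thus $u=f_z$, where $z\in\omega^\omega$ is the sequence with $z{\upharpoonright}n=u(d_n)$ for all $n$. For each $n$ some $z'\in F$ has $z'{\upharpoonright}n=u(d_n)=z{\upharpoonright}n$, and $F$ is closed, so $z\in F$.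

\emph{$\mathcal C_F$ is local.} For fixed $n,k$ let $T_k$ be the set of $h\in\mathcal O^{(n)}$ with $h(t)=h(t')$ whenever $t,t'\in X^n$ have the same $k$-th coordinate. It is closed, and $u\mapsto u\circ\pi^n_k$ is a homeomorphism $\mathcal O^{(1)}\to T_k$ with inverse $h\mapsto(x\mapsto h(x,\dots,x))$. So $\mathcal C_F\cap\mathcal O^{(n)}$ is the union of $n$ closed sets, the images of $N_F$ for $k=1,\dots,n$.

\emph{Injectivity.} We have $\mathcal C_F\cap\mathcal O^{(1)}=N_F$. The operations $f_z$ are pairwise distinct, and they differ from $\mathrm{id}$ and $c$ because $f_z(d_0)=\langle\rangle\notin\{d_0,o\}$. So $F=\{z:f_z\in\mathcal C_F\}$, and also $\bigcap_iN_{F_i}=N_{\bigcap_iF_i}$ for every nonempty family $(F_i)$.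

\emph{Meets.} The map is order-preserving, so $\mathcal C_{\bigcap_iF_i}\subseteq\bigcap_i\mathcal C_{F_i}$. Let $h\in\bigcap_i\mathcal C_{F_i}$ be $n$-ary, say $h=u_i\circ\pi^n_{k_i}$ with $u_i\in N_{F_i}$. Then $u_i(x)=h(x,\dots,x)$, so all $u_i$ are equal to one $u\in\bigcap_iN_{F_i}=N_{\bigcap_iF_i}$. The family is nonempty, so $h=u\circ\pi^n_{k_i}$ for some $i$, and $h\in\mathcal C_{\bigcap_iF_i}$.

\emph{Joins.} Let $G=\overline{\bigcup_iF_i}$. Then $\mathcal C_G$ is a local clone containing every $\mathcal C_{F_i}$. Let $\mathcal D$ be any local clone containing every $\mathcal C_{F_i}$. It contains $c$, because the family is nonempty, and $f_z$ for $z\in\bigcup_iF_i$. The map $z\mapsto f_z$ is continuous, since each value $f_z(x)$ depends on a finite initial segment of $z$. As $\mathcal D$ is closed, it contains $f_z$ for all $z\in G$. So $N_G\subseteq\mathcal D$, and composing with projections gives $\mathcal C_G\subseteq\mathcal D$.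
\end{proof}

The clone $\mathcal C_\emptyset$ contains $c$, so it is not the least local clone, and $\mathcal C_{\omega^\omega}\ne\mathcal O$. This is why the empty family is excluded.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implications (c)$\Rightarrow$(b)$\Rightarrow$(d) hold by definition, (d)$\Rightarrow$(e) is Lemma~\ref{lem:sep}, and (e)$\Rightarrow$(a) is Proposition~\ref{prop:analytic} with $P=\mathcal O$. For (a)$\Rightarrow$(c), if $I=\emptyset$ then $\mathcal F(I)$ has one element and any map will do. Otherwise Lemma~\ref{lem:open} gives a continuous surjection $\pi\colon\omega^\omega\to I$. The map $A\mapsto\pi^{-1}(A)$ sends closed sets to closed sets, is injective because $\pi(\pi^{-1}(A))=A$, and commutes with unions and intersections. Binary joins in $\mathcal F(I)$ and $\mathcal F(\omega^\omega)$ are unions and nonempty meets are intersections, so $A\mapsto\mathcal C_{\pi^{-1}(A)}$ has the properties in (c) by Lemma~\ref{lem:baire}.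
\end{proof}

\begin{remark}
Joins alone are no obstruction. For \emph{every} $I\subseteq 2^\omega$, the map $A\mapsto\overline A$ (closure in $\omega^\omega$) from $\mathcal F(I)$ to $\mathcal F(\omega^\omega)$ is injective, as $\overline A\cap I=A$, and preserves all joins, as a set and its closure in $I$ have the same closure in $\omega^\omega$. So $A\mapsto\mathcal C_{\overline A}$ is injective and preserves all nonempty joins.
\end{remark}

\section{Preserving infinite joins and meets together}\label{sec:complete}

An infinite join in $\mathcal F(I)$ involves a closure, and preimages under a continuous map need not commute with closures.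

\begin{example}\label{ex:Q}
Let $q_0,q_1,\dots$ enumerate $\mathbb Q$ without repetition and let $\pi\colon\omega^\omega\to\mathbb Q$, $\pi(z)=q_{z(0)}$, a continuous surjection. In $\mathcal F(\mathbb Q)$ we have $\bigvee_{n\ge 1}\{q_n\}=\mathbb Q$, because $q_0$ is not isolated. But $\bigcup_{n\ge 1}\pi^{-1}(\{q_n\})=\{z:z(0)\neq 0\}$ is closed and is not $\omega^\omega=\pi^{-1}(\mathbb Q)$.
\end{example}

For Polish $I$ an open map $\pi$ removes this defect. For $\mathbb Q$ nothing does, and the reason resembles the proof of the Baire category theorem. In a countable space without isolated points, nonempty closed sets can shrink to the empty set, losing one point at each step. Preservation of joins lets an operation follow these sets while changing only outside a prescribed finite set of arguments. The operations then converge, and preservation of meets puts the limit into the bottom clone, which the first operation was chosen to stay away from.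

\begin{proposition}\label{prop:countable}
Let $E$ be a nonempty countable metrizable space without isolated points. There is no injective map $\varphi\colon\mathcal F(E)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves all nonempty joins and meets.
\end{proposition}

\begin{proof}
Suppose $\varphi$ is such a map; it is separating by Lemma~\ref{lem:sep}. Write $E=\{q_0,q_1,\dots\}$ and $Z=\varphi(\emptyset)$. All closures of subsets of $E$ are taken in $E$. Pick $f_0\in\varphi(\{q_0\})\setminus Z$, say $k$-ary, and enumerate $X^k=\{t_0,t_1,\dots\}$. Since $Z$ is local, there is $m$ such that no $k$-ary member of $Z$ agrees with $f_0$ on $\{t_0,\dots,t_m\}$.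

We construct finite nonempty sets $A_n\subseteq E$, open sets $W_n\supseteq A_n$ and $k$-ary operations $f_n\in\varphi(A_n)$, starting from $A_0=\{q_0\}$, $W_0=E$ and $f_0$, such that
\begin{equation}\label{eq:step}
\overline{W_{n+1}}\subseteq W_n\setminus\{q_n\}\qquad\text{and}\qquad f_{n+1}=f_n\text{ on }\{t_0,\dots,t_{m+n}\}.
\end{equation}
Given $A_n,W_n,f_n$, let $B=W_n\setminus\{q_n\}$, an open set. We have $W_n\subseteq\overline B$: the only point to check is $q_n$, if it lies in $W_n$, and then for every open $U\ni q_n$ the open set $U\cap W_n$ contains a point other than $q_n$, because $q_n$ is not isolated. In particular $B\ne\emptyset$ and $A_n\subseteq\overline B=\bigvee_{b\in B}\{b\}=\bigvee_{B'}B'$, where $B'$ ranges over the finite nonempty subsets of $B$. By (S1) and preservation of joins,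
\[
f_n\in\varphi(\overline B)=\bigvee_{B'}\varphi(B').
\]
The clones $\varphi(B')$ form a directed family, since $\varphi(B')\cup\varphi(B'')\subseteq\varphi(B'\cup B'')$. By Lemma~\ref{lem:O}(iii), $f_n$ lies in the closure of $\bigcup_{B'}\varphi(B')$. So there are a finite nonempty $A_{n+1}\subseteq B$ and a $k$-ary $f_{n+1}\in\varphi(A_{n+1})$ that agrees with $f_n$ on $\{t_0,\dots,t_{m+n}\}$. Each point of $A_{n+1}$ is the center of an open ball whose closure lies in the open set $B$; let $W_{n+1}$ be the union of these finitely many balls. Then \eqref{eq:step} holds.

By \eqref{eq:step}, $f_j(t_i)=f_n(t_i)$ whenever $j\ge n$ and $i\le m+n$. So $(f_n)$ converges pointwise to a $k$-ary operation $f$, and $f$ agrees with $f_0$ on $\{t_0,\dots,t_m\}$; thus $f\notin Z$. For $j\ge n$ we have $A_j\subseteq W_j\subseteq\overline{W_n}$, so $f_j\in\varphi(\overline{W_n})$, and this clone is closed, so $f\in\varphi(\overline{W_n})$ for all $n$. Since $q_n\notin\overline{W_{n+1}}$ for all $n$, we have $\bigcap_n\overline{W_n}=\emptyset$, and preservation of meets gives $f\in\bigcap_n\varphi(\overline{W_n})=\varphi(\emptyset)=Z$, a contradiction.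
\end{proof}

The absence of isolated points is used to step away from $q_n$, and countability to exhaust $E$ in $\omega$ steps. Neither can be dropped: the discrete space $\omega$ and the space $\mathbb R$ are Polish, so the first part of Theorem~\ref{thm:C} applies to them.

To find such a space $E$ as a closed subset of $I$ we use Hurewicz's theorem \cite[\S 21.F]{Kechris}: \emph{if $P$ is Polish and an analytic set $A\subseteq P$ is not $F_\sigma$, there is a Cantor set $C\subseteq P$ such that $C\setminus A$ is countable and dense in $C$.} Here a Cantor set is a subspace homeomorphic to $2^\omega$; it is compact, hence closed in $P$, and has no isolated points. This is the only place where coanalyticity is used.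

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Polish spaces.} For $I=\emptyset$ any map will do. Otherwise let $\pi\colon\omega^\omega\to I$ be a continuous open surjection (Lemma~\ref{lem:open}). We claim that $\pi^{-1}(\overline S)=\overline{\pi^{-1}(S)}$ for all $S\subseteq I$. The left side is closed and contains $\pi^{-1}(S)$, which gives $\supseteq$. If $\pi(z)\in\overline S$ and $U\ni z$ is open, then $\pi(U)$ is an open neighborhood of $\pi(z)$, so it meets $S$, and $U$ meets $\pi^{-1}(S)$; this gives $\subseteq$. With $S=\bigcup_sA_s$ we see that $A\mapsto\pi^{-1}(A)$ preserves all joins. It is injective and commutes with intersections, so $A\mapsto\mathcal C_{\pi^{-1}(A)}$ is the required map by Lemma~\ref{lem:baire}.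

\emph{Coanalytic spaces that are not Polish.} Let $I$ be a coanalytic subset of a Polish space $P$ and not Polish. Then $I$ is not $G_\delta$ in $P$, so the analytic set $A=P\setminus I$ is not $F_\sigma$. Let $C$ be a Cantor set as in Hurewicz's theorem and let $E=C\setminus A=C\cap I$. Then $E$ is countable, closed in $I$, and dense in $C$, hence nonempty. It has no isolated points: if $U\subseteq C$ is open in $C$ and contains $q\in E$, then $U\setminus\{q\}$ is open in $C$ and nonempty, so it meets $E$. Since $E$ is closed in $I$, the closed subsets of $E$ are the closed subsets of $I$ contained in $E$, and a subset of $E$ has the same closure in $E$ and in $I$. So $\mathcal F(E)$ is the interval $[\emptyset,E]$ of $\mathcal F(I)$, with the same nonempty joins and meets. An injective map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving these would restrict to one on $\mathcal F(E)$, contrary to Proposition~\ref{prop:countable}.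

\emph{The rationals.} The space $\mathbb Q$ is analytic by Example~\ref{ex:Q}, so $\mathcal F(\mathbb Q)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ by Theorem~\ref{thm:B}. Proposition~\ref{prop:countable} with $E=\mathbb Q$ excludes an embedding that preserves all nonempty joins and meets.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Pinsker}
Michael Pinsker, \emph{More sublattices of the lattice of local clones}, arXiv:1009.0830 (2010).

\end{thebibliography}
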